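\title{Approximation exponents of lacunary series in an integer base}

\begin{abstract}
Let $\zeta=\sum_{n\ge1}c_nb^{-a_n}$, where $b\ge2$ is an integer, $a_{n+1}/a_n\to L\ge2$, and the $c_n$ are nonzero integers with $\log|c_n|=o(a_n)$. We determine the exponents of polynomial approximation $w_1(\zeta)=\dots=w_d(\zeta)=L-1$ for $d=\lfloor L\rfloor-1$, and the exponents of simultaneous approximation to powers $\lambda_k(\zeta)=L/k-1$ for $1\le k\le L-1$. This proves a conjecture of Schleischitz: if $c_n=1$, $k\ge2$ and $L=k(1+\rho)$ with $\rho\ge1/k$, then $\lambda_k(\zeta)=\rho$. The condition $\rho\ge 1/k$ is also necessary. The proof is a descent along the partial sums of the series: an integer polynomial with small Taylor coefficients at one partial sum produces another with small Taylor coefficients at the preceding one.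
\end{abstract}

\section{The problem and the results}\label{sec:intro}

How well can the powers $\zeta,\zeta^2,\dots,\zeta^k$ of a real number be approximated by fractions with a common denominator? The quality of the best approximations is measured by $\lambda_k(\zeta)$, the supremum of the real numbers $\eta$ such that the system
\begin{equation}\label{eq:system}
|x|\le X,\qquad 0<\max_{1\le j\le k}|\zeta^jx-y_j|\le X^{-\eta}
\end{equation}
has a solution $(x,y_1,\dots,y_k)\in\mathbb Z^{k+1}$ for arbitrarily large $X$. There are two elementary sources of solutions.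

The first is Dirichlet's theorem: for every integer $Q\ge2$ there are integers $1\le x\le Q^k$ and $y_1,\dots,y_k$ with $\max_j|\zeta^jx-y_j|\le Q^{-1}$. If $\zeta$ is irrational the maximum is positive, and with $X=Q^k$ we obtain
\begin{equation}\label{eq:dirichlet}
\lambda_k(\zeta)\ge\frac1k\qquad(\zeta\notin\mathbb Q).
\end{equation}

The second is a sequence of good rational approximations to $\zeta$ itself. Let $L>0$ and let $s_n=p_n/q_n$ be fractions with $q_n\to\infty$ and $0<|\zeta-s_n|\le q_n^{-L+o(1)}$. Take $x=X=q_n^k$ and $y_j=p_n^jq_n^{k-j}$. Since $|\zeta^j-s_n^j|\le j(|\zeta|+1)^{j-1}|\zeta-s_n|$ for large $n$, we get $|\zeta^jx-y_j|=q_n^k|\zeta^j-s_n^j|\le q_n^{k-L+o(1)}=X^{-(L/k-1)+o(1)}$, and the left side is positive for $j=1$. Hence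
\begin{equation}\label{eq:powers}
\lambda_k(\zeta)\ge\frac Lk-1 .
\end{equation}

Lacunary series are the simplest numbers with such approximations built in. Let $k\ge2$ and $b\ge2$ be integers, let $\rho>0$ be real, and let $(a_n)_{n\ge1}$ be a strictly increasing sequence of positive integers with
\begin{equation}\label{eq:lacunary}
\lim_{n\to\infty}\frac{a_{n+1}}{a_n}=k(1+\rho),\qquad \zeta=\sum_{n\ge1}b^{-a_n}.
\end{equation}
The partial sums have denominators $q_n=b^{a_n}$ and errors about $q_{n+1}^{-1}=q_n^{-k(1+\rho)+o(1)}$, so \eqref{eq:powers} gives $\lambda_k(\zeta)\ge\rho$. By \eqref{eq:dirichlet}, equality is impossible when $\rho<1/k$. The natural guess is that this is the only obstruction: as soon as the partial sums do at least as well as Dirichlet's theorem, nothing does better than they do. This is the weak conjecture of Schleischitz \cite{Sch}: \emph{if \eqref{eq:lacunary} holds with $\rho\ge1/k$, then $\lambda_k(\zeta)=\rho$.}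

We prove the conjecture through the dual problem of making integer polynomials small at $\zeta$. Let $\mathbb Z[T]_{\le k}$ be the set of integer polynomials of degree at most $k$, and let the height $H(P)$ be the largest modulus of a coefficient of $P$. The exponent $w_k(\zeta)$ is the supremum of the real numbers $w$ such that $0<|P(\zeta)|\le H(P)^{-w}$ has solutions $P\in\mathbb Z[T]_{\le k}$ with $H(P)$ arbitrarily large. By definition $w_1(\zeta)\le w_2(\zeta)\le\cdots$.

\begin{theorem}\label{thm:main}
Let $b\ge2$ be an integer, $L\ge2$ a real number, $(a_n)$ a strictly increasing sequence of positive integers with $a_{n+1}/a_n\to L$, and $(c_n)$ a sequence of nonzero integers with $\log|c_n|=o(a_n)$. Put $\zeta=\sum_{n\ge1}c_nb^{-a_n}$ and $d=\lfloor L\rfloor-1\ge1$.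
\begin{enumerate}
\item[(i)] For every $w>L-1$ there is $\gamma>0$ such that
\begin{equation}\label{eq:poly}
|P(\zeta)|\ge\gamma H(P)^{-w}\qquad\text{for all nonzero }P\in\mathbb Z[T]_{\le d}.
\end{equation}
Moreover $w_1(\zeta)=\dots=w_d(\zeta)=L-1$.
\item[(ii)] $\lambda_k(\zeta)=\frac Lk-1$ for every integer $k$ with $1\le k\le L-1$.
\item[(iii)] $\lambda_k(\zeta)\ge\frac1k>\frac Lk-1$ for every integer $k>L-1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $k\ge2$, $b\ge2$ be integers, let $\rho>0$, and let \eqref{eq:lacunary} hold. Then $\lambda_k(\zeta)=\rho$ if and only if $\rho\ge1/k$.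
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} with $c_n=1$ and $L=k(1+\rho)>2$. Then $L/k-1=\rho$, and $k\le L-1$ is equivalent to $\rho\ge1/k$. Part (ii) gives one direction and part (iii) the other.
\end{proof}

When $\rho\ge1/k$, the theorem also gives $w_1(\zeta)=\dots=w_k(\zeta)=k(1+\rho)-1$ and $\lambda_j(\zeta)=k(1+\rho)/j-1$ for $1\le j\le k(1+\rho)-1$, and all of this holds equally with coefficients $c_n$ as in the theorem. For example, $\zeta=\sum_n2^{-3^n}$ has $w_1=w_2=\lambda_1=2$ and $\lambda_2=1/2$; this is the boundary case $k=2$, $\rho=1/2$ of the conjecture.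

Section~\ref{sec:reduction} reduces the theorem to the inequality \eqref{eq:poly}. Section~\ref{sec:minima} reduces \eqref{eq:poly} to a statement about Taylor coefficients at the partial sums, Proposition~\ref{prop:key}. We prove this proposition by hand for $a_n=2^n$ in Section~\ref{sec:example} and in general in Sections~\ref{sec:descent} and~\ref{sec:iteration}.

\section{Reduction to the polynomial inequality}\label{sec:reduction}

From now on the data of Theorem~\ref{thm:main} are fixed. Put
\[
q_n=b^{a_n},\qquad s_n=\sum_{i\le n}c_ib^{-a_i}=\frac{p_n}{q_n},\qquad p_n\in\mathbb Z .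
\]
For large $i$ we have $|c_i|\le b^{a_i/4}$ and $a_{i+1}\ge\frac53a_i$. The series therefore converges absolutely, and since the $a_i$ are distinct integers, for large $n$
\[
\sum_{i\ge n+2}|c_i|b^{-a_i}\le\frac{b^{-3a_{n+2}/4}}{1-2^{-3/4}}\le 3b^{-5a_{n+1}/4}\le\frac1{2q_{n+1}} .
\]
As $|c_{n+1}|\ge1$, it follows that $\frac12q_{n+1}^{-1}\le|\zeta-s_n|\le(|c_{n+1}|+\frac12)q_{n+1}^{-1}$, that is,
\begin{equation}\label{eq:error}
0<|\zeta-s_n|=q_n^{-L+o(1)}\qquad(n\to\infty).
\end{equation}

All lower bounds in the theorem follow. The number $\zeta$ is irrational, because $\zeta=u/v$ would give $|\zeta-s_n|\ge1/(vq_n)$, contradicting \eqref{eq:error}. So \eqref{eq:dirichlet} applies, and $1/k>L/k-1$ is equivalent to $k>L-1$; this is part (iii). Inequality \eqref{eq:powers} is the lower bound in part (ii). Finally, the polynomial $q_nT-p_n$ has height between $q_n$ and $(|\zeta|+1)q_n$ for large $n$, and $0<|q_n\zeta-p_n|=q_n^{1-L+o(1)}$; hence $w_1(\zeta)\ge L-1$.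

The upper bound for $\lambda_k$ comes from \eqref{eq:poly} by a transference argument. Given a solution of \eqref{eq:system} and a polynomial $P=\sum_ju_jT^j$, the number $xP(\zeta)$ is close to the integer $xu_0+\sum_{j\ge1}u_jy_j$. We choose small $u_j$ for which this integer is zero.

\begin{lemma}\label{lem:transfer}
Let $\xi\in\mathbb R$, $k\ge1$, $w>0$ and $\gamma>0$ be such that $|P(\xi)|\ge\gamma H(P)^{-w}$ for all nonzero $P\in\mathbb Z[T]_{\le k}$. Then $k\lambda_k(\xi)+k-1\le w$.
\end{lemma}

\begin{proof}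
The hypothesis forces $\xi\notin\mathbb Q$, so $\lambda_k(\xi)>0$ by \eqref{eq:dirichlet}. Let $0<\eta<\lambda_k(\xi)$ and consider solutions of \eqref{eq:system}, with $\xi$ in place of $\zeta$, for a sequence $X\to\infty$. Only finitely many integer points have $|x|$ below a given bound and $\max_j|\xi^jx-y_j|\le1$, so the positive values of the maximum on such points are bounded below. Hence $|x|\to\infty$. Changing all signs if necessary, we may assume $x\ge1$, and the maximum is at most $X^{-\eta}\le x^{-\eta}$.

Let $B=\lfloor x^{1/k}\rfloor\ge1$. There are $(B+1)^k>x$ vectors $u\in\{0,\dots,B\}^k$, so two of them give the same residue of $\sum_ju_jy_j$ modulo $x$. Their difference is a nonzero vector $(u_1,\dots,u_k)$ with $|u_j|\le B$ and $x\mid\sum_ju_jy_j$. Put $u_0=-x^{-1}\sum_{j\ge1}u_jy_j\in\mathbb Z$ and $P=\sum_{j=0}^ku_jT^j\ne0$. From $|y_j|\le(|\xi|^j+1)x$ we get $H(P)\le Cx^{1/k}$ with $C=\sum_{j=1}^k(|\xi|^j+1)$, and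
\[
|xP(\xi)|=\Big|\sum_{j=1}^ku_j(\xi^jx-y_j)\Big|\le kx^{1/k-\eta}.
\]
Thus $\gamma C^{-w}x^{-w/k}\le|P(\xi)|\le kx^{-(k\eta+k-1)/k}$. Letting $x\to\infty$ gives $k\eta+k-1\le w$, and $\eta<\lambda_k(\xi)$ was arbitrary.
\end{proof}

Assume \eqref{eq:poly} for every $w>L-1$. Then $w_d(\zeta)\le L-1$, and with $w_1(\zeta)\ge L-1$ this completes part (i). An integer $k$ satisfies $k\le L-1$ exactly when $k\le d$, and for such $k$ Lemma~\ref{lem:transfer} gives $k\lambda_k(\zeta)+k-1\le L-1$, which completes part (ii). It remains to prove \eqref{eq:poly}.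

\begin{remark}\label{rem:degree}
The degree $d$ in \eqref{eq:poly} cannot be raised. For an integer $Q\ge1$, the $(Q+1)^{d+2}$ polynomials of degree at most $d+1$ with coefficients in $\{0,\dots,Q\}$ take values at $\zeta$ in an interval of length $O(Q)$. The difference of two of them is a nonzero $P$ with $H(P)\le Q$ and $|P(\zeta)|=O(Q^{-d-1})$. This contradicts \eqref{eq:poly} for $L-1<w<d+1=\lfloor L\rfloor$.
\end{remark}

\section{Weighted minima at the partial sums}\label{sec:minima}

The first thing to try is Liouville's argument. Let $H=H(P)$. If $P(s_n)\ne0$, then $|P(s_n)|\ge q_n^{-d}$, while $|P(\zeta)-P(s_n)|\le Hq_n^{-L+o(1)}$. This bounds $|P(\zeta)|$ below by roughly $q_n^{-d}$ once $q_n^{L-d}$ exceeds $H$. The first such $q_n$ may be as large as about $H^{L/(L-d)}$, so the argument yields the exponent $dL/(L-d)$. At $L=d+1$ this is $d(d+1)$, and we need $L-1=d$; even for $d=1$, $L=2$ the argument falls short. It uses the integrality of one number, $q_n^dP(s_n)$, at one level $n$. We shall use all Taylor coefficients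 of $P$, and the relation between consecutive levels.

For $P\in\mathbb Z[T]_{\le d}$ write $P_i=P^{(i)}/i!$, so that $P(T)=\sum_iP_i(s)(T-s)^i$. Since $(T^e)_i=\binom eiT^{e-i}$, each $P_i$ is an integer polynomial of degree at most $d-i$. For a \emph{weight} $\tau=(\tau_0,\dots,\tau_d)\in\mathbb R^{d+1}$ let $\mu_n(\tau)$ be the least real number $m$ for which some nonzero $P\in\mathbb Z[T]_{\le d}$ satisfies
\begin{equation}\label{eq:box}
|P_i(s_n)|\le q_n^{\,m+\tau_i}\qquad(0\le i\le d).
\end{equation}
The weight fixes the shape of a box, and $\mu_n(\tau)$ is the logarithmic scale at which the box first captures a nonzero polynomial. A least $m$ exists: $P=1$ satisfies \eqref{eq:box} with $m=-\tau_0$, only finitely many integer polynomials have Taylor coefficients at $s_n$ below given bounds, and each nonzero $P$ has a least admissible $m$. With $\mathbf 1=(1,\dots,1)$ we have two rules.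
\begin{enumerate}
\item[(M)] If $\tau\le\tilde\tau$ componentwise, then $\mu_n(\tau)\ge\mu_n(\tilde\tau)$; and $\mu_n(\tau+t\mathbf 1)=\mu_n(\tau)-t$ for real $t$.
\item[(T)] $\mu_n(\tau)\ge-\max_i\tau_i$.
\end{enumerate}
Rule (M) is read off from \eqref{eq:box}. Rule (T) holds because for $i=\deg P$ the number $P_i(s_n)$ is the leading coefficient of $P$, so $1\le q_n^{m+\tau_i}$.

A polynomial with small value and moderate height lies in a box with weight $(-y,0,\dots,0)$. The descent does not preserve this shape, but it nearly preserves the larger family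
\[
\tau(j,y)=(\underbrace{-L,\dots,-L}_{j},\,-y,\,\underbrace{0,\dots,0}_{d-j}),\qquad 0\le j\le d,\quad 0\le y\le L .
\]

\begin{proposition}\label{prop:key}
There is a sequence $\epsilon_n\to0$ such that $\mu_n(\tau(j,y))\ge j+\frac yL-\epsilon_n$ for all $n\ge1$, all integers $0\le j\le d$ and all real $0\le y\le L$.
\end{proposition}

\begin{remark}\label{rem:minkowski}
The vectors $(P_i(s_n))_i$ form a lattice of determinant $1$ in $\mathbb R^{d+1}$, because the passage from coefficients to Taylor coefficients is triangular with ones on the diagonal. Minkowski's theorem, that a compact convex symmetric body of volume at least $2^{d+1}$ contains a nonzero point of such a lattice, gives $\mu_n(\tau)\le-\frac1{d+1}\sum_i\tau_i$. For $L=d+1$ and $\tau=\tau(j,y)$ this bound is $j+y/L$. In this case the proposition says that the boxes capture no polynomial appreciably before their volume forces it. For general $L$ and $j<d$, the polynomial $(q_nT-p_n)^{j+1}$ shows that $\mu_n(\tau(j,L))\le j+1$, so the bound is again attained at $y=L$.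 These observations are not used below.
\end{remark}

\begin{proof}[Proof of \eqref{eq:poly} from Proposition~\ref{prop:key}]
Let $w>L-1$. Suppose that $|P(\zeta)|<H^{-w}$ for a sequence of nonzero $P\in\mathbb Z[T]_{\le d}$ whose heights $H=H(P)$ tend to infinity. We transfer this information to the first partial sum $s_n$ that is close enough to $\zeta$ to inherit it. Let $n$ be minimal with $q_n^L\ge H^{w+1}$; then $n\to\infty$ along the sequence. Put $\theta=\log H/\log q_n$ and $y=(w+1)\theta$, so that $0<y\le L$. Minimality of $n$ gives $\theta>\frac L{w+1}\cdot\frac{a_{n-1}}{a_n}\ge\theta_0$ for a constant $\theta_0>0$.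

There is a constant $C$, depending only on $d$ and $\zeta$, with $|P_i(t)|\le CH$ for all $i$ and all $|t|\le|\zeta|+1$. Hence $|P_i(s_n)|\le q_n^{\theta+o(1)}$ for all $i$. By the mean value theorem and \eqref{eq:error},
\[
|P(s_n)|\le H^{-w}+CH|\zeta-s_n|\le q_n^{\theta-y}+q_n^{\theta-L+o(1)}\le q_n^{\theta-y+o(1)},
\]
since $-w\theta=\theta-y$ and $y\le L$. So $\mu_n(\tau(0,y))\le\theta+o(1)$. The proposition gives $\mu_n(\tau(0,y))\ge(w+1)\theta/L-\epsilon_n$. Together, $\theta_0(w+1-L)/L\le o(1)$, which is false because $w+1>L$.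

Thus $|P(\zeta)|\ge H(P)^{-w}$ whenever $H(P)\ge H_0$, for some $H_0=H_0(w)$. If a nonzero $P$ vanished at $\zeta$, its large integer multiples would violate this. So each of the finitely many nonzero $P$ with $H(P)<H_0$ has $P(\zeta)\ne0$, and \eqref{eq:poly} holds with a suitable $\gamma>0$.
\end{proof}

\section{The case $a_n=2^n$}\label{sec:example}

Let $a_n=2^n$ and $c_n=1$, so that $L=2$ and $d=1$. Fix $n\ge2$ and write $q,p$ for $q_n,p_n$ and $q',p',s'$ for $q_{n-1},p_{n-1},s_{n-1}$. Then $q=q'^2$ and $p=q'p'+1$. To $P=u_1T+u_0$ we attach the integers $N_1=u_1$ and $N_0=qP(s_n)$. We claim: if $P\ne0$ and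
\begin{equation}\label{eq:AB}
|N_1|\le q_n^{A},\qquad|N_0|\le q_n^{B},\qquad|A-B|\le1,
\end{equation}
then the \emph{deficit} $1-A-B$ is at most $(n+1)2^{1-n}$. This is Proposition~\ref{prop:key} in the present case. Indeed, \eqref{eq:box} reads as \eqref{eq:AB} with $(A,B)=(m,\,m+1-y)$ for $\tau(0,y)$ and with $(A,B)=(m-y,\,m-1)$ for $\tau(1,y)$; in both cases $|A-B|=|1-y|\le1$ and $1-A-B=2(j+\frac y2-m)$.

Let $N_0'=q'P(s')=u_1p'+u_0q'$. Then
\[
N_0=u_1p+u_0q=q'N_0'+N_1 .
\]
So the value of $P$ at level $n-1$ is controlled by the larger of $|N_0|$ and $|N_1|$. The leading coefficient of $P$ is $N_1$, but we may change it without changing the value at $s'$: the polynomial $P+N_0'\,(q'T-p')$ has leading coefficient $N_1+q'N_0'=N_0$. Let $\hat P$ be $P$ if $A\le B$, and this second polynomial if $A>B$. The integers attached to $\hat P$ at level $n-1$ are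
\[
\hat N_0=\frac{N_0-N_1}{q'},\qquad \hat N_1=N_1\ \text{ or }\ N_0 ,
\]
and they do not both vanish, since otherwise $N_0=N_1=0$ and $P=0$. We have $|\hat N_1|\le q'^{\,2\min(A,B)}$ and $|\hat N_0|\le2q'^{\,2\max(A,B)-1}$. As $2\le b=q'^{\,\epsilon}$ with $\epsilon=2^{1-n}$, the polynomial $\hat P$ satisfies the bounds \eqref{eq:AB} at level $n-1$ with
\[
A'=2\min(A,B)+\epsilon,\qquad B'=2\max(A,B)-1+\epsilon .
\]
The shape condition survives, because $B'-A'=2|A-B|-1\in[-1,1]$, and the deficit essentially doubles: $1-A'-B'=2(1-A-B)-2^{2-n}$.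

Repeat this down to level $1$ and let $f_\nu$ be the deficit at level $\nu$. The last identity says $2^{\nu-1}f_{\nu-1}=2^\nu f_\nu-2$, so $2f_1=2^nf_n-2(n-1)$. At any level one of the two integers is nonzero, so $\max(A,B)\ge0$, $\min(A,B)\ge-1$, and the deficit is at most $2$. Hence $2^nf_n\le 2n+2$, as claimed.

Three features carry over to the general case: a linear relation between the integers attached to $P$ at levels $n$ and $n-1$; the freedom to add multiples of powers of $q'T-p'$, which lets us build the new polynomial from the \emph{smallest} available integers; and a family of shapes that is stable under the step, along which a deficit grows by the factor $L$ until it violates the trivial bound (T).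

\section{The descent step}\label{sec:descent}

We return to the general setting. Fix $n\ge2$ and write
\[
q=q_n,\quad q'=q_{n-1},\quad p'=p_{n-1},\quad s'=s_{n-1},\quad c=c_n,\quad D=q/q'=b^{a_n-a_{n-1}} .
\]
For $P\in\mathbb Z[T]_{\le d}$ put
\[
N_i=q^{d-i}P_i(s_n),\qquad g_h=q'^{\,h}P_{d-h}(s')\qquad(0\le i,h\le d).
\]
These are integers, because $P_i$ has integer coefficients and degree at most $d-i$. Taylor's formula at $s'$, with $s_n-s'=c/q$, gives $P_i(s_n)=\sum_{h}\binom{d-h}iP_{d-h}(s')(c/q)^{d-h-i}$. Multiplying by $q^{d-i}$ and using $q^h=D^hq'^{\,h}$, we obtain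
\begin{equation}\label{eq:relation}
N_i=\sum_{h=0}^dA_{i,h}D^hg_h,\qquad A_{i,h}=\binom{d-h}ic^{\,d-h-i},
\end{equation}
where $A_{i,h}=0$ for $i>d-h$. For $d=2$ this reads
\[
N_0=c^2g_0+cDg_1+D^2g_2,\qquad N_1=2cg_0+Dg_1,\qquad N_2=g_0 .
\]
Any one of the $N_i$ is congruent modulo $D$ to a nonzero multiple of $g_0$ with small multiplier. From any two of them we can eliminate $g_0$; for instance $cN_1-2N_0=-D(cg_1+2Dg_2)$, so $(cN_1-2N_0)/D$ is congruent modulo $D$ to a multiple of $g_1$. In general, $r+1$ of the $N_i$ should represent a multiple of $g_r$ modulo $D$. Since we want to use the $r+1$ smallest, whichever they are, the elimination must succeed for every choice of rows.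

\begin{lemma}\label{lem:minors}
Let $0\le r\le d$ and let $I\subset\{0,\dots,d\}$ have $r+1$ elements. Then $\det(A_{i,h})_{i\in I,\,0\le h\le r}\ne0$.
\end{lemma}

\begin{proof}
We first show, by induction on $M\ge0$, that a real polynomial $f$ with at most $M$ nonzero coefficients that is divisible by $(T+c)^M$ is zero. For $M=0$ there is nothing to prove. Let $M\ge1$ and suppose $f\ne0$. Since $c\ne0$, dividing $f$ by a power of $T$ preserves both properties, so we may assume $f(0)\ne0$. Then $f'$ has at most $M-1$ nonzero coefficients and is divisible by $(T+c)^{M-1}$, so $f'=0$. Thus $f$ is a nonzero constant divisible by $T+c$, which is absurd.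

The number $A_{i,h}$ is the coefficient of $T^i$ in $(T+c)^{d-h}$. If the determinant vanishes, there are reals $y_0,\dots,y_r$, not all zero, such that $f=\sum_{h\le r}y_h(T+c)^{d-h}$ has coefficient zero at $T^i$ for every $i\in I$. This $f$ is nonzero, has at most $d-r$ nonzero coefficients, and is divisible by $(T+c)^{d-r}$, contradicting the first paragraph.
\end{proof}

The hypothesis $c\ne0$ is needed: for $r=0$, $I=\{0\}$ the determinant is $c^d$.

Now let $\tau$ be a weight and put $\sigma_i=d-i+\tau_i$, so that \eqref{eq:box} becomes $|N_i|\le q^{m+\sigma_i}$. Let $\sigma^*_0\le\sigma^*_1\le\dots\le\sigma^*_d$ be the $\sigma_i$ in increasing order. The representative of $g_r$ built from the $r+1$ smallest bounds has size about $q^{m+\sigma^*_r}D^{-r}$. The corresponding Taylor coefficient, of index $d-r$, is smaller by the factor $q'^{\,r}$, so it has size about $q^{m+\sigma^*_r-r}$, and $q$ is about $q'^{\,L}$. This leads to the \emph{derived weight} $\tau'$ defined by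
\begin{equation}\label{eq:derived}
\tau'_{d-r}=L(\sigma^*_r-r)\qquad(0\le r\le d).
\end{equation}

\begin{lemma}[descent]\label{lem:descent}
There are numbers $\delta_n\ge0$ with $\delta_n\to0$ such that for all $n\ge2$ and all $\tau\in[-L,0]^{d+1}$
\[
\mu_n(\tau)\ge\frac1L\,\mu_{n-1}(\tau')-\delta_n .
\]
\end{lemma}

\begin{proof}
Let $P\ne0$ satisfy \eqref{eq:box} with $m=\mu_n(\tau)$. By (T), and by comparison with the polynomial $1$, we have $0\le m\le L$.

\emph{Elimination.} Let $\pi$ be a permutation of $\{0,\dots,d\}$ with $\sigma_{\pi(t)}=\sigma^*_t$. For $0\le r\le d$ let $\Gamma_r$ be the determinant of the $(r+1)\times(r+1)$ matrix with rows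
\[
(A_{\pi(t),0},\dots,A_{\pi(t),r-1},N_{\pi(t)}),\qquad t=0,\dots,r,
\]
and let $\Delta_{r,h}\in\mathbb Z$ be the determinant obtained by replacing $N_{\pi(t)}$ with $A_{\pi(t),h}$. For $h<r$ a column is repeated, so $\Delta_{r,h}=0$. By \eqref{eq:relation} and linearity in the last column,
\begin{equation}\label{eq:triangular}
\Gamma_r=\sum_{h=r}^d\Delta_{r,h}D^hg_h,
\end{equation}
and $\Delta_r:=\Delta_{r,r}\ne0$ by Lemma~\ref{lem:minors}.

\emph{The new polynomial.} Adding an integer multiple of $(q'T-p')^{d-r}=q'^{\,d-r}(T-s')^{d-r}$ to a polynomial changes $g_r$ by a multiple of $q'^{\,d}$ and leaves the other $g_h$ fixed. So we may alter the $g_r$ freely modulo $q'^{\,d}$, whereas \eqref{eq:triangular} gives congruences modulo $D$. A correcting factor reconciles the two moduli. Let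
\[
E=b^{e_n},\qquad e_n=\max\big(0,\ (d+1)a_{n-1}-a_n\big),
\]
so that $q'^{\,d}$ divides $ED$. We also need one multiplier for all $r$, and take $\Delta=\Delta_0\cdots\Delta_d$. By \eqref{eq:triangular},
\[
\hat g_r:=E\,\frac\Delta{\Delta_r}\,D^{-r}\,\Gamma_r=E\Delta\,g_r+ED\,\frac\Delta{\Delta_r}\sum_{h>r}\Delta_{r,h}D^{h-r-1}g_h=E\Delta\,g_r+q'^{\,d}z_r
\]
with $z_r\in\mathbb Z$. The polynomial
\[
\hat P=E\Delta\,P+\sum_{r=0}^dz_r\,(q'T-p')^{d-r}\in\mathbb Z[T]_{\le d}
\]
satisfies $q'^{\,r}\hat P_{d-r}(s')=\hat g_r$ for every $r$. If $\hat P=0$, then all $\Gamma_r$ vanish, the triangular system \eqref{eq:triangular} gives $g_d=0$, $g_{d-1}=0$, \dots, $g_0=0$ in turn, and $P=0$. Hence $\hat P\ne0$.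

\emph{Size.} Since $|A_{i,h}|\le(2|c|)^d$, each $|\Delta_r|$ is at most $K_n:=(d+1)!\,(2|c_n|)^{d(d+1)}$. Expanding $\Gamma_r$ along its last column gives $|\Gamma_r|\le K_n\max_{t\le r}|N_{\pi(t)}|\le K_nq^{m+\sigma^*_r}$. As $q'D=q$,
\[
|\hat P_{d-r}(s')|=q'^{\,-r}|\hat g_r|\le K_n^{d+1}E\,q^{\,m+\sigma^*_r-r}.
\]
Here $q=q'^{\,a_n/a_{n-1}}$, and $|m+\sigma^*_r-r|\le2L+d$ because $0\le m\le L$ and $-L\le\sigma^*_r\le d$. Therefore $|\hat P_{d-r}(s')|\le q'^{\,Lm+L\delta_n+\tau'_{d-r}}$ for all $r$, where
\[
L\delta_n=(2L+d)\,\Big|\frac{a_n}{a_{n-1}}-L\Big|+\frac{(d+1)\log K_n}{a_{n-1}\log b}+\frac{e_n}{a_{n-1}}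
\]
does not depend on $\tau$. This means $\mu_{n-1}(\tau')\le Lm+L\delta_n$.

The first term of $L\delta_n$ tends to $0$ by hypothesis. The second does because $\log K_n=O(1+\log|c_n|)=o(a_n)$ and $a_n/a_{n-1}$ is bounded. The third equals $\max(0,d+1-a_n/a_{n-1})$ and tends to $0$ because $L\ge d+1$.
\end{proof}

The last sentence is where the degree bound $d\le L-1$ enters. For a larger degree the factor $E$ would cost a fixed power of $q'$ at every step, in agreement with Remark~\ref{rem:degree}. The divisibility $q'^{\,d}\mid ED$ is where we use that all denominators are powers of one base.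

\section{Iterating the descent}\label{sec:iteration}

Put $\beta=L-d-1\in[0,1)$. To see what the descent does to the family $\tau(j,y)$, take $j=0$ and $y=\ell+\varphi$ with $\ell\in\{0,\dots,d\}$ and $0\le\varphi\le1$. The $\sigma_i$ are $0,1,\dots,d-1$ and $d-\ell-\varphi$. After sorting, $\sigma^*_r-r$ equals $0$, $-\varphi$ or $-1$ according as $r$ is less than, equal to or greater than $d-\ell$, so $\tau(0,y)'=\tau(\ell,L\varphi)$. The bounds claimed in Proposition~\ref{prop:key} match, since $\frac yL=\frac1L\big(\ell+\frac{L\varphi}L\big)$: the descent reads off the digits of an expansion in base $L$.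

If $\beta>0$ there is a difficulty. Digits $\ell\le d$ and remainders $\varphi\le1$ cover only $y\le d+1$, while $y$ ranges up to $L=d+1+\beta$; and for $j\ge1$ some of the $\sigma_i$ are shifted by $-\beta$. So remainders $\varphi\in(1,1+\beta]$ occur, and then $L\varphi>L$ leaves the family. We shall see that in exactly these cases the entries of $\tau'$ after the $\ell$-th gain an extra $-L\beta$. The relevant weights are
\[
\omega_\ell=(\underbrace{-L,\dots,-L}_{\ell+1},\,\underbrace{-L\beta,\dots,-L\beta}_{d-\ell})\in[-L,0]^{d+1},\qquad0\le\ell\le d,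
\]
and for them one more descent step followed by the trivial bound suffices.

\begin{lemma}\label{lem:omega}
For $n\ge2$ and $0\le\ell\le d$ we have $\mu_n(\omega_\ell)\ge\ell+1+\beta-\delta_n$.
\end{lemma}

\begin{proof}
Let $\sigma_i$, $\sigma_r^*$ belong to $\omega_\ell$. Lemma~\ref{lem:descent}, rule (T) and \eqref{eq:derived} give $\mu_n(\omega_\ell)\ge\min_r(r-\sigma^*_r)-\delta_n$. It therefore suffices to show, for each $0\le r\le d$, that at least $r+1$ of the $\sigma_i$ are at most $r-\ell-1-\beta$.

For $i\le\ell$ we have $\sigma_i=d-i-L=-(1+\beta+i)$, which is at most $r-\ell-1-\beta$ exactly when $i\ge\ell-r$. This holds for $\min(\ell,r)+1$ indices, so we are done if $r\le\ell$. Let $r>\ell$. The $\sigma_i$ with $i>\ell$ are the numbers $u-L\beta$ with $0\le u\le d-\ell-1$. For the $r-\ell$ values $0\le u\le r-\ell-1$ we have $u-L\beta\le r-\ell-1-\beta$, because $L\beta\ge\beta$. With the $\ell+1$ indices $i\le\ell$ this makes $r+1$.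
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\epsilon_n$ be the supremum of $\max\big(0,\,j+\frac yL-\mu_n(\tau(j,y))\big)$ over all $j$ and $y$. By (T), $\mu_n(\tau(j,y))\ge0$, so $0\le\epsilon_n\le d+1$. We must show $\epsilon_n\to0$. Fix $n\ge3$ and $\tau=\tau(j,y)$.

\emph{Sorting.} We have $\sigma_j=d-j-y=:z$. The other $\sigma_i$ are $-(1+\beta+i)$ for $i<j$ and $d-i$ for $i>j$. In increasing order they are
\[
v_r=r-j-\beta\quad(0\le r<j),\qquad v_r=r-j\quad(j\le r\le d-1),
\]
so $r-j-\beta\le v_r\le r-j$ for all $r$. Let $r_0$ be the number of $r$ with $v_r<z$, and put $\ell=d-r_0\in\{0,\dots,d\}$ and $\varphi=y-\ell$. Then $z=r_0-j-\varphi$. The sorted list is $v_0,\dots,v_{r_0-1},z,v_{r_0},\dots,v_{d-1}$. Substituting in \eqref{eq:derived} with $i=d-r$, so that $r<r_0$ corresponds to $i>\ell$, we obtain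
\begin{equation}\label{eq:cases}
\frac{\tau'_i}L+j=
\begin{cases}
v_{r-1}-r+j\ \le-1,& i<\ell,\\
-\varphi,& i=\ell,\\
v_r-r+j\ \le0,& i>\ell.
\end{cases}
\end{equation}

\emph{The range $0\le\varphi\le1+\beta$.} If $r_0\le d-1$, then $z\le v_{r_0}\le r_0-j$, so $\varphi\ge0$; if $r_0=d$, then $\varphi=y\ge0$. If $r_0\ge1$, then $z>v_{r_0-1}\ge r_0-1-j-\beta$, so $\varphi<1+\beta$; if $r_0=0$, then $\varphi=y-d\le L-d=1+\beta$.

\emph{Case $\varphi\le1$.} By \eqref{eq:cases}, $\tau'\le-Lj\mathbf 1+\tau(\ell,L\varphi)$, and $0\le L\varphi\le L$. Rule (M) and the definition of $\epsilon_{n-1}$ give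
\[
\mu_{n-1}(\tau')\ge Lj+\mu_{n-1}(\tau(\ell,L\varphi))\ge Lj+\ell+\varphi-\epsilon_{n-1}=Lj+y-\epsilon_{n-1}.
\]

\emph{Case $\varphi>1$.} If $r_0\ge1$, then $v_{r_0-1}<z<(r_0-1)-j$. Since $v_r=r-j$ for $r\ge j$, this forces $r_0-1<j$, and so $v_r-r+j=-\beta$ for all $r<r_0$; for $r_0=0$ there is no such $r$. Hence the right side of \eqref{eq:cases} is at most $-1$ for $i\le\ell$ and equals $-\beta$ for $i>\ell$, that is, $\tau'\le-Lj\mathbf 1+\omega_\ell$. Rule (M), Lemma~\ref{lem:omega} and $\varphi\le1+\beta$ give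
\[
\mu_{n-1}(\tau')\ge Lj+\ell+1+\beta-\delta_{n-1}\ge Lj+y-\delta_{n-1}.
\]

\emph{Conclusion.} In both cases $\mu_{n-1}(\tau')\ge Lj+y-\epsilon_{n-1}-\delta_{n-1}$. As $\tau\in[-L,0]^{d+1}$, Lemma~\ref{lem:descent} yields $\mu_n(\tau)\ge j+\frac yL-\frac1L(\epsilon_{n-1}+\delta_{n-1})-\delta_n$. Taking the supremum over $j$ and $y$,
\[
\epsilon_n\le\frac1L(\epsilon_{n-1}+\delta_{n-1})+\delta_n\qquad(n\ge3).
\]
The number $\epsilon=\limsup_n\epsilon_n$ is finite and satisfies $0\le\epsilon\le\epsilon/L$, since $\delta_n\to0$. As $L>1$, we conclude that $\epsilon=0$.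
\end{proof}

Proposition~\ref{prop:key} gives \eqref{eq:poly} by Section~\ref{sec:minima}, and Theorem~\ref{thm:main} follows by Section~\ref{sec:reduction}.

\begin{thebibliography}{1}

\bibitem{Sch}
Johannes Schleischitz, \emph{On the spectrum of Diophantine approximation constants}, arXiv:1409.1472 (2014).

\end{thebibliography}
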